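\title{Linear switched systems whose growth oscillates between almost bounded and almost linear}

\begin{abstract}
For real matrices $A_0,\dots,A_{k-1}$ let $M(t)$ be the largest norm reached at time $t$ by a solution of $v'=L(t)v$ that starts on the unit sphere, where $L$ takes values in the convex hull of the matrices. Given a function $\alpha$ that is unbounded at infinity and a function $\beta$ with $\liminf\beta(t)/t=0$, we construct four $7\times7$ matrices for which $M(t)=o(t)$, $\liminf M/\alpha=0$ and $\limsup M/\beta=\infty$, and these properties persist for an open dense set of off-diagonal blocks. This proves a conjecture on highly irregular growth in continuous time. When $\inf\beta>0$, the conditions on $\alpha$ and $\beta$ are also necessary. The matrices depend on a frequency $\omega$; the growth is bounded or linear for rational $\omega$ according to a parity condition, and $\omega$ is chosen by the Baire category theorem.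
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A_0,\dots,A_{k-1}$ be real $d\times d$ matrices and let $\|\cdot\|$ be the Euclidean norm on $\mathbb R^d$. A measurable function $L$ from $[0,\infty)$ to the convex hull of $\{A_0,\dots,A_{k-1}\}$ is called \emph{admissible}. For admissible $L$ and $u\in\mathbb R^d$ let $v_{L,u}\colon[0,\infty)\to\mathbb R^d$ be the unique locally Lipschitz function with $v_{L,u}(0)=u$ and $v_{L,u}'(t)=L(t)v_{L,u}(t)$ for almost every $t$ (the Carath\'eodory solution). This is a linear switched system: at each moment one may run any of the flows $e^{tA_i}$, or a mixture of them. Its \emph{growth function}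
\[
M(t)=\sup_{L}\ \sup_{\|u\|=1}\|v_{L,u}(t)\|
\]
is the largest factor by which a trajectory can be stretched in time $t$. Cutting a trajectory at time $t$ gives $M(t+s)\le M(t)M(s)$, and $M(t)\le e^{t\max_i\|A_i\|}$.

How can $M$ behave when it is unbounded but grows slowly? For $k=1$ we have $M(t)=\|e^{tA_0}\|$, and the Jordan form shows that for $t\ge1$ this lies between two constant multiples of $t^{j}e^{\lambda t}$, with $\lambda$ real and $j\ge0$ an integer. So for one matrix $M(t)=o(t)$ forces $M$ to be bounded. For several matrices, consider the triangular form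
\begin{equation}\label{eq:triangular}
A_i=\begin{pmatrix}0&b_i\\0&C_i\end{pmatrix},\qquad b_i\in\mathbb R^{1\times(d-1)},\quad C_i\in\mathbb R^{(d-1)\times(d-1)},
\end{equation}
acting on $v=(x,y)$. The component $y$ evolves by itself, and $x$ integrates a linear function of $y$. If the growth function of the family $(C_i)$ is bounded, then $M(t)=O(t)$. One might guess that switching can at most insert some definite intermediate rate, such as a power of $t$, between the two behaviors available to a single matrix, bounded and linear. The conjecture below says that there need be no rate at all: $M$ can be, along one sequence of times, smaller than any prescribed function tending to infinity, and along another sequence larger than any prescribed sublinear function.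

A family of square matrices of the same size is \emph{irreducible} if its only common invariant subspaces are $0$ and the whole space. A \emph{maximal block upper triangular representation} of $A_0,\dots,A_{k-1}$ is a common change of basis that makes all $A_i$ block upper triangular with the finest possible block structure, so that in each diagonal position the family of diagonal blocks is irreducible. The \emph{off-diagonal blocks} are the blocks strictly above the block diagonal; when we vary them, the diagonal blocks are held fixed. The following problem comes from \cite{Morris}.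

\medskip
\noindent\textbf{Conjecture.} \emph{There are integers $k,d\ge1$ with the following property. For any two increasing functions $\alpha,\beta\colon[0,\infty)\to(0,\infty)$ that tend to infinity and satisfy $\alpha(t)/t\to0$ and $\beta(t)/t\to0$, there are $A_0,\dots,A_{k-1}\in\mathbb R^{d\times d}$ such that}
\begin{equation}\label{eq:three}
\lim_{t\to\infty}\frac{M(t)}{t}=0,\qquad \liminf_{t\to\infty}\frac{M(t)}{\alpha(t)}=0,\qquad \limsup_{t\to\infty}\frac{M(t)}{\beta(t)}=\infty .
\end{equation}
\emph{Moreover, \eqref{eq:three} persists for an open and dense set of choices of the off-diagonal blocks in a maximal block upper triangular representation of $A_0,\dots,A_{k-1}$.}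
\medskip

One should think of $\alpha(t)=\log(e+t)$ and $\beta(t)=(1+t)/\log(e+t)$. We prove the conjecture with $k=4$ and $d=7$, under weaker hypotheses on $\alpha$ and $\beta$.

\begin{theorem}\label{thm:main}
Let $k\ge4$ and $d=7$. Let $\alpha,\beta\colon[0,\infty)\to(0,\infty)$ satisfy $\limsup_{t\to\infty}\alpha(t)=\infty$ and $\liminf_{t\to\infty}\beta(t)/t=0$. There are matrices $C_0,\dots,C_{k-1}\in\mathbb R^{6\times6}$ forming an irreducible family, and a nonzero linear functional $\ell$ on $(\mathbb R^{1\times6})^k$, such that the matrices \eqref{eq:triangular} satisfy: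
\begin{enumerate}
\item[(a)] $\lim_{t\to\infty}M(t)/t=0$ and $\liminf_{t\to\infty}M(t)/\alpha(t)=0$ for every $b=(b_0,\dots,b_{k-1})$;
\item[(b)] $\limsup_{t\to\infty}M(t)/\beta(t)=\infty$ for every $b$ with $\ell(b)\ne0$.
\end{enumerate}
\end{theorem}

The set $\{\ell\ne0\}$ is open and dense.

\begin{corollary}\label{cor:conj}
Let $\alpha,\beta$ be as in the Conjecture, let $k=4$, and let $C_i$ and $\ell$ be as in Theorem~\ref{thm:main}. If $\ell(b)\ne0$, then $A_0,\dots,A_3$ satisfy \eqref{eq:three}, and in every maximal block upper triangular representation of $A_0,\dots,A_3$ the properties \eqref{eq:three} hold for an open dense set of off-diagonal blocks. In particular the Conjecture holds with $k=4$, $d=7$.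
\end{corollary}

The hypotheses of Theorem~\ref{thm:main} cannot be weakened, and the dimension can be increased.

\begin{theorem}\label{thm:sharp}
Let $\alpha,\beta\colon[0,\infty)\to(0,\infty)$ with $\inf\beta>0$. Matrices satisfying \eqref{eq:three} exist, for some $k$ and $d$, if and only if $\limsup_{t\to\infty}\alpha(t)=\infty$ and $\liminf_{t\to\infty}\beta(t)/t=0$. In that case, for all $k\ge4$ and $d\ge7$ there are such matrices in a block upper triangular form with irreducible diagonal blocks, for which \eqref{eq:three} holds for an open dense set of off-diagonal blocks in that form.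
\end{theorem}

Section~\ref{sec:idea} shows the mechanism on one trajectory computed by hand and outlines the proof. Theorem~\ref{thm:main} and Corollary~\ref{cor:conj} are proved in Section~\ref{sec:baire}, and Theorem~\ref{thm:sharp} in Section~\ref{sec:sharp}.

\section{A sign around a cycle}\label{sec:idea}

Consider three sites indexed by $j\in\mathbb Z/3=\{1,2,3\}$, and let $E_j=\mathbf e_{j+1}\mathbf e_j^{T}\in\mathbb R^{3\times3}$. Since $E_j^2=0$, we have $e^{tE_j}=I+tE_j$: running $E_j$ for time $t$ adds $tY_j$ to $Y_{j+1}$ and changes nothing else. Running $E_1,E_2,E_3$ in turn, each for time $\frac74$, gives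
\begin{equation}\label{eq:cycle}
(2,\tfrac12,1)\xrightarrow{\;E_1\;}(2,4,1)\xrightarrow{\;E_2\;}(2,4,8)\xrightarrow{\;E_3\;}(16,4,8)=8\,(2,\tfrac12,1).
\end{equation}
We now place a complex number at each site, let it rotate, and put a minus sign on one of the three transfers. Identify $\mathbb R^6$ with $\mathbb C^3$, regarded as a real vector space. For a frequency $\omega>0$ put
\[
(\omega_1,\omega_2,\omega_3)=(1,1,\omega),\qquad(\varepsilon_1,\varepsilon_2,\varepsilon_3)=(1,1,-1),
\]
and define real-linear maps of $\mathbb C^3$ by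
\begin{equation}\label{eq:SK}
S_\omega=\operatorname{diag}(\mathrm i,\mathrm i,\mathrm i\omega),\qquad K_jy=\varepsilon_j\operatorname{Re}(y_j)\,\mathbf e_{j+1}\quad(j=1,2,3).
\end{equation}
The flow $e^{\theta S_\omega}$ multiplies $y_j$ by $e^{\mathrm i\omega_j\theta}$ and preserves the moduli $|y_j|$. Again $K_j^2=0$, so running $K_j$ for time $t$ adds $t\varepsilon_j\operatorname{Re}y_j$ to $y_{j+1}$.

\begin{example}\label{ex:cycle}
Let us try to reproduce the moduli in \eqref{eq:cycle} with $K_j$ in place of $E_j$. The first two steps are unchanged and lead to $(2,4,8)$. Before the third step we may rotate for a time $\theta\ge0$, which gives $(2e^{\mathrm i\theta},4e^{\mathrm i\theta},8e^{\mathrm i\omega\theta})$. Running $K_3$ for time $\frac74$ then produces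
\[
y_1=2e^{\mathrm i\theta}-14\cos\omega\theta .
\]
Its modulus is at most $16$. Equality requires $|\cos\omega\theta|=1$, say $e^{\mathrm i\omega\theta}=-a$ with $a=\pm1$, and then $|2e^{\mathrm i\theta}+14a|=16$, which means $e^{\mathrm i\theta}=a$. For $\omega=2$ take $\theta=\pi$: the state $(-2,-4,8)$ goes to $(-16,-4,8)$, and a second rotation for time $\pi$ gives $(16,4,8)$. The minus sign has been repaired at the cost of time $2\pi$. For $\omega=1$ we get $|y_1|^2=144\cos^2\theta+4\sin^2\theta\le144$, so $|y_1|\le12$ for every $\theta$. The sign cannot be repaired.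
\end{example}

For rational $\omega$ the condition found in the example is a parity condition. Note that if $p/q$ is in lowest terms, then either $p$ and $q$ are both odd or $p+q$ is odd.

\begin{lemma}\label{lem:parity}
Let $\omega=p/q>0$ be in lowest terms. There are $\theta\in\mathbb R$ and $a=\pm1$ with $e^{\mathrm i\theta}=a$ and $e^{\mathrm i\omega\theta}=-a$ if and only if $p+q$ is odd. In that case $\theta=\pi q$, $a=(-1)^q$ is a solution.
\end{lemma}

\begin{proof}
If $p+q$ is odd, then $e^{\mathrm i\pi q}=(-1)^q$ and $e^{\mathrm i\omega\pi q}=(-1)^p=-(-1)^q$. Conversely, let $(\theta,a)$ be a solution. The first equation gives $\theta=\pi n$ with $n\in\mathbb Z$, and the second gives $pn/q\in\mathbb Z$, so $n=ql$ with $l\in\mathbb Z$. Then $(-1)^{ql}=a$ and $(-1)^{pl}=-a$. If $p$ and $q$ were both odd, both left sides would equal $(-1)^l$.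
\end{proof}

The real part in \eqref{eq:SK} is what makes the arithmetic of $\omega$ visible. With the complex-linear map $y\mapsto\varepsilon_jy_j\mathbf e_{j+1}$ in place of $K_j$, the example would give $y_1=2e^{\mathrm i\theta}-14e^{\mathrm i\omega\theta}$, which has modulus $16$ at $\theta=\pi/|\omega-1|$ for every $\omega\ne1$.

The proof turns Example~\ref{ex:cycle} into a dichotomy. Let $c$ be the largest exponential growth rate that can be obtained by switching among $E_1,E_2,E_3$. The blocks $C_i$ will be the undamped rotation $S_\omega$ and the damped transfers $K_j-cI$. The moduli $|y_j|$ are dominated by the positive system damped at rate $c$, so $y$ stays bounded for every $\omega$ (Sections~\ref{sec:positive} and~\ref{sec:matrices}). If $p$ and $q$ are odd, going around the cycle always loses a fixed proportion, so $y$ decays exponentially in the time spent on transfers and $x$ stays bounded (Section~\ref{sec:odd}). If $p+q$ is odd, the system can imitate an optimal trajectory of the positive system, $y$ stays of order one, and $x$ grows linearly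 (Section~\ref{sec:even}). Both kinds of rationals are dense, and the growth up to a fixed time depends continuously on $\omega$. A frequency that is approximated extremely well by rationals of both kinds therefore shows both behaviors, on different time scales (Section~\ref{sec:baire}).

Two points need real work. The loss seen for $\omega=1$ in one particular schedule must be proved for all admissible $L$, including those that switch arbitrarily fast. And each repair costs a time of order $q$, so linear growth needs optimal trajectories of the positive system whose number of switches is at most proportional to their length.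

\section{Controls and propagators}\label{sec:prelim}

A \emph{control} is a measurable function $w=(w_0,\dots,w_{k-1})$ with values in the simplex $\{w_i\ge0,\ \sum_iw_i=1\}$. For any family $(X_i)_{0\le i<k}$ of matrices of equal size we write $X_w=\sum_iw_iX_i$. Every admissible $L$ has the form $L=A_w$. Indeed, by Carath\'eodory's theorem the convex hull is a finite union of closed simplices spanned by affinely independent subsets of $\{A_0,\dots,A_{k-1}\}$; on each of them the barycentric coordinates are continuous, and we let $w(t)$ be the barycentric coordinates of $L(t)$ in the first simplex that contains it. A control is \emph{pure} if it takes only vertices of the simplex as values and is piecewise constant, with finitely many pieces in each bounded interval; at each time it \emph{uses} one matrix $A_i$.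

For a bounded measurable matrix function $A(\cdot)$, the \emph{propagator} $\Phi_A(t,s)$ maps the value at time $s$ of a solution of $y'=Ay$ to its value at time $t$. Duhamel's formula says that a solution of $y'=Ay+f$ satisfies $y(t)=\Phi_A(t,s)y(s)+\int_s^t\Phi_A(t,r)f(r)\,dr$; in particular
\begin{equation}\label{eq:duhamel}
\Phi_B(t,s)=\Phi_A(t,s)+\int_s^t\Phi_A(t,r)\bigl(B(r)-A(r)\bigr)\Phi_B(r,s)\,dr .
\end{equation}
Gronwall's inequality says that if $\varphi(t)\le\gamma+\int_s^t\psi\varphi\,dr$ for $t\ge s$ with $\psi\ge0$, then $\varphi(t)\le\gamma\exp\int_s^t\psi\,dr$. A bounded sequence $f_n$ in $L^\infty([0,T])$ converges \emph{weak-*} to $f$ if $\int\psi f_n\to\int\psi f$ for all $\psi\in L^1$; since $C([0,T])$ is dense in $L^1$, it suffices to test with continuous $\psi$. Every bounded sequence has a weak-* convergent subsequence.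

\begin{lemma}\label{lem:cont}
Let $A^n$ be matrix functions, bounded in $L^\infty([0,T])$, that converge weak-* to $A$. If $y^n$ solves $y'=A^ny$ and $y^n(0)\to y_0$, then $y^n$ converges uniformly on $[0,T]$ to the solution of $y'=Ay$, $y(0)=y_0$.
\end{lemma}

\begin{proof}
By Gronwall's inequality the $y^n$ are uniformly bounded, hence uniformly Lipschitz. By the Arzel\`a--Ascoli theorem every subsequence has a further subsequence with a uniform limit $y$. Along it, $\int_0^tA^ny^n=\int_0^tA^ny+\int_0^tA^n(y^n-y)\to\int_0^tAy$, so $y(t)=y_0+\int_0^tAy$. This determines $y$, so the whole sequence converges.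
\end{proof}

\begin{lemma}\label{lem:pure}
Every control $w$ on $[0,T]$ is a weak-* limit of pure controls. Consequently, for a given initial value, the solution at time $T$ for the control $w$ is a limit of solutions at time $T$ for pure controls.
\end{lemma}

\begin{proof}
Divide $[0,T]$ into $n$ equal intervals, and on each such interval $I$ let $w^n$ use the matrices one after another, the $i$-th for time $\int_Iw_i$; these times add up to $|I|$. Then $\int_I(w^n_i-w_i)=0$, so for continuous $\psi$ the integral $\int_0^T\psi\,(w^n_i-w_i)$ is at most $T$ times the largest oscillation of $\psi$ on an interval of length $T/n$, which tends to $0$. The second claim follows from Lemma~\ref{lem:cont}.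
\end{proof}

\begin{lemma}[Fekete]\label{lem:fekete}
Let $f\colon(0,\infty)\to[0,\infty)$ be bounded on bounded intervals and satisfy $f(t+s)\le f(t)+f(s)$. Then $\lim_{t\to\infty}f(t)/t=\inf_{t>0}f(t)/t$.
\end{lemma}

\begin{proof}
Fix $s>0$ and write $t=ns+r$ with $0<r\le s$. Then $f(t)\le nf(s)+f(r)$, so $\limsup_{t\to\infty}f(t)/t\le f(s)/s$.
\end{proof}

\section{The positive system on three sites}\label{sec:positive}

In this section $|\cdot|_1$ is the $\ell^1$ norm on $\mathbb R^3$, $\mathbf 1=(1,1,1)$, and inequalities between real vectors or matrices are entrywise. Let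
\[
P=E_1+E_2+E_3,\qquad\Delta=\Bigl\{m\in\mathbb R^3:\ m_j\ge0,\ \sum_jm_j\le1\Bigr\}.
\]
The matrix $P$ is a cyclic permutation, and $I+P+P^2$ has all entries equal to $1$. For measurable $m$ with values in $\Delta$ let $E_m=\sum_jm_jE_j$ and let $\Psi_m(t,s)$ be the propagator of $Y'=E_mY$, that is, of $Y_{j+1}'=m_jY_j$. The series of iterated integrals of $E_m$ has nonnegative terms, so
\begin{equation}\label{eq:psilower}
\Psi_m(t,s)\ge I+\int_s^tE_m\,dr\ge I\qquad(t\ge s).
\end{equation}
Put $J_T=\max_m\mathbf 1^T\Psi_m(T,0)\mathbf 1$, the largest possible sum of the entries of a propagator over time $T$. The maximum is attained: a maximizing sequence has a weak-* convergent subsequence, the linear inequalities defining $\Delta$ pass to the limit (test with indicator functions), and Lemma~\ref{lem:cont} applies. Since $|Y|_1'\le|Y|_1$ for positive solutions, $3\le J_T\le3e^T$. For nonnegative row and column vectors, $\sum_ja_jb_j\le(\sum_ja_j)(\sum_jb_j)$; applied to $\mathbf 1^T\Psi$ and $\Psi'\mathbf 1$ this gives $J_{T+T'}\le J_TJ_{T'}$, and applied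 to $\mathbf 1^T\Psi$ and $Y\ge0$ it gives $|\Psi_m(t,s)Y|_1\le J_{t-s}|Y|_1$. By Lemma~\ref{lem:fekete},
\[
c:=\lim_{T\to\infty}\frac1T\log J_T=\inf_{T>0}\frac1T\log J_T
\]
exists, and $J_T\ge e^{cT}$ for all $T$.

The constant control $m=(\frac13,\frac13,\frac13)$ has growth rate $\frac13$, since $P\mathbf 1=\mathbf 1$. It is the weak-* limit of faster and faster cycling through $E_1,E_2,E_3$. Part (a) of the next lemma says that slower cycling does strictly better; this is the fact that will bound the number of switches. Part (b) says that after damping at rate $c$ nothing grows. Let $\kappa>0$ be the smallest entry of $e^{P/3}$, which is positive because $e^{P/3}\ge I+P/3+P^2/18$.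

\begin{lemma}\label{lem:c}
\begin{enumerate}
\item[(a)] $c>\frac13$.
\item[(b)] There is a constant $\Gamma$ with $J_T\le\Gamma e^{cT}$ for all $T\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Repeat the cycle \eqref{eq:cycle}, which takes time $\frac{21}4$, $n$ times. Since $\mathbf 1\ge\frac12(2,\frac12,1)$ and $|(2,\frac12,1)|_1=\frac72$, we get $J_{21n/4}\ge\frac12\cdot8^n\cdot\frac72$. Hence $c\ge\frac{4}{21}\log8=\frac47\log2>\frac13$.

(b) Optimal propagators for the times $T$ and $T'$ have some entry at least $J_T/9$ and some entry at least $J_{T'}/9$. These entries need not be in matching positions, so we insert $m=(\frac13,\frac13,\frac13)$ for unit time between the two controls. The product $\Psi'e^{P/3}\Psi$ then has an entry at least $\frac{J_{T'}}9\kappa\frac{J_T}9$, and so $J_{T+1+T'}\ge\frac\kappa{81}J_TJ_{T'}$. Thus $f(T)=\log(\kappa J_T/81)$ satisfies $f(T+1+T')\ge f(T)+f(T')$, and by induction $f(n(T+1)-1)\ge nf(T)$. Dividing by $n$ and letting $n\to\infty$ gives $c(T+1)\ge f(T)$, which is the claim with $\Gamma=81e^c/\kappa$.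
\end{proof}

For $Y\in\mathbb R^3$, $Y\ge0$, define
\[
\nu(Y)=\sup_{t\ge0}\ \sup_m\ e^{-ct}\,|\Psi_m(t,0)Y|_1 ,
\]
the largest size that the damped system can reach from $Y$. Taking $t=0$ and using Lemma~\ref{lem:c}(b), we get $|Y|_1\le\nu(Y)\le\Gamma|Y|_1$. As a supremum of linear functionals with nonnegative coefficients, $\nu$ is positively homogeneous, subadditive, and monotone ($Y\le Y'$ implies $\nu(Y)\le\nu(Y')$). A trajectory from $e^{-c(t-s)}\Psi_m(t,s)Y$ is the continuation of a trajectory from $Y$, so
\begin{equation}\label{eq:nu}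
\nu\bigl(e^{-c(t-s)}\Psi_m(t,s)Y\bigr)\le\nu(Y)\qquad(t\ge s).
\end{equation}

We now produce long trajectories that do not decay after damping and that switch rarely.

\begin{proposition}\label{prop:switch}
There are $\tau>0$ and arbitrarily large $T$ for which there is a piecewise constant function $m\colon[0,T]\to\{\mathbf e_1,\mathbf e_2,\mathbf e_3\}$ with at most $2(T/\tau+1)$ pieces such that $Y(t)=\Psi_m(t,0)\mathbf 1$ satisfies $e^{-ct}|Y(t)|_1\ge1/\Gamma$ for $0\le t\le T$.
\end{proposition}

\begin{proof}
For each $T>0$ fix a control $m$ that attains $J=J_T$. The lower bound holds for every such control: for $0\le t\le T$,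
\[
e^{cT}\le J_T=|Y(T)|_1\le J_{T-t}|Y(t)|_1\le\Gamma e^{c(T-t)}|Y(t)|_1 .
\]
It remains to find the shape of $m$, which we do by the first-order optimality condition.

Let $\lambda(t)=\mathbf 1^T\Psi_m(T,t)$, a row vector with entries at least $1$; the number $\lambda_j(t)$ is the contribution to the final sum $J$ of one unit placed at site $j$ at time $t$. We have $\sum_j\lambda_jY_j=J$ at all times, and $Y_j'=m_{j-1}Y_{j-1}$, $\lambda_j'=-m_j\lambda_{j+1}$ almost everywhere. Put $F_j=\lambda E_jY=\lambda_{j+1}Y_j$, the rate of gain from using $E_j$, and $G_j=\lambda_{j+2}Y_j$. These functions are positive and Lipschitz, and almost everywhere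
\begin{equation}\label{eq:F}
F_j'=\lambda_{j+1}Y_j'+\lambda_{j+1}'Y_j=m_{j-1}G_{j-1}-m_{j+1}G_j .
\end{equation}

\emph{The control uses only maximal $F_j$.} Let $\tilde m$ be measurable with values in $\Delta$ and $m^\epsilon=m+\epsilon(\tilde m-m)$, $0<\epsilon\le1$. By \eqref{eq:duhamel} and optimality,
\[
0\ge\mathbf 1^T\Psi_{m^\epsilon}(T,0)\mathbf 1-J=\epsilon\int_0^T\lambda(t)\,E_{\tilde m-m}(t)\,\Psi_{m^\epsilon}(t,0)\mathbf 1\,dt .
\]
Divide by $\epsilon$ and let $\epsilon\to0$; by Lemma~\ref{lem:cont}, $\int_0^T\sum_j(\tilde m_j-m_j)F_j\,dt\le0$. Let $h=\max_jF_j$ and $\tilde m(t)=\mathbf e_{j(t)}$, where $j(t)$ is the smallest index with $F_j(t)=h(t)$. Then $\int_0^T(h-\sum_jm_jF_j)\,dt\le0$. The integrand is nonnegative because $\sum_jm_jF_j\le(\sum_jm_j)h\le h$, so it vanishes almost everywhere. As $h>0$, almost everywhere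
\begin{equation}\label{eq:pmp}
\sum_jm_jF_j=h,\qquad\sum_jm_j=1,\qquad\text{and }\ m_j>0\ \text{ implies }\ F_j=h .
\end{equation}

\emph{The function $h$ is constant.} It is Lipschitz. At almost every $t$ the functions $h,F_1,F_2,F_3$ are differentiable and \eqref{eq:pmp} holds; if $m_j(t)>0$, then $h-F_j\ge0$ has a minimum at $t$, so $F_j'(t)=h'(t)$. Hence, by \eqref{eq:F},
\[
h'=\sum_jm_jF_j'=\sum_jm_jm_{j-1}G_{j-1}-\sum_jm_{j+1}m_jG_j=0,
\]
since the two sums differ only by a shift of the index. Write $h=h_T$. At $t=T$ we have $\lambda=\mathbf 1^T$, so $h_T=\max_jY_j(T)$, while $J_T=|Y(T)|_1$. Thus $h_T\ge J_T/3$ always; we need a strict gap, and it comes from $c>\frac13$.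

\emph{Choice of $T$.} Fix $\rho\in(\frac13,c)$. We claim that $h_T\ge\rho J_T$ for arbitrarily large $T$. For $0<\delta\le T$ we have $J_{T-\delta}\ge|Y(T-\delta)|_1$, so, using $\lambda\ge\mathbf 1^T$,
\[
J_T-J_{T-\delta}\le\int_{T-\delta}^T\sum_jm_jY_j\,dt\le\int_{T-\delta}^T\sum_jm_jF_j\,dt=\delta h_T .
\]
Suppose $h_T<\rho J_T$ for all $T\ge T_1>0$. Then $J_{T-\delta}\ge(1-\rho\delta)J_T$ for $T\ge T_1$. For $T>T_1$ and $\delta=(T-T_1)/n$ with $n$ large, apply this at the times $T,T-\delta,\dots,T_1+\delta$ to get $J_{T_1}\ge(1-\rho\delta)^nJ_T$. Letting $n\to\infty$ gives $J_{T_1}\ge e^{-\rho(T-T_1)}J_T\ge e^{(c-\rho)T}$, which is false for large $T$. Fix $T$ with $h_T\ge\rho J_T$.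

\emph{One site is idle for a definite time.} Inserting $m=(\frac13,\frac13,\frac13)$ for unit time at time $t$ gives $\kappa\lambda_i(t)Y_j(t)\le\lambda(t)e^{P/3}Y(t)\le J_{T+1}\le J_1J$ for all $i,j$. So $G_j\le\Gamma'J$ with $\Gamma'=J_1/\kappa$, and $|F_j'|\le\Gamma'J$, because \eqref{eq:F} is a difference of two numbers in $[0,\Gamma'J]$. Put $\tau=(\rho-\frac13)/\Gamma'$, which does not depend on $T$. By the inequality of arithmetic and geometric means,
\[
F_1F_2F_3=(\lambda_1Y_1)(\lambda_2Y_2)(\lambda_3Y_3)\le(J/3)^3 ,
\]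
so at each time $t_0$ some $F_i(t_0)$ is at most $J/3$. On $I=[t_0,t_0+\tau)\cap[0,T]$ we then have $F_i<J/3+\Gamma'J\tau=\rho J\le h$, and \eqref{eq:pmp} gives $m_i=0$ and $m_{i+1}+m_{i+2}=1$ almost everywhere on $I$.

\emph{At most one switch in that time.} On $I$, \eqref{eq:F} gives $F_{i+2}'=m_{i+1}G_{i+1}$ and $F_{i+1}'=-m_{i+2}G_{i+1}$, so $(F_{i+2}-F_{i+1})'=G_{i+1}>0$. Thus $F_{i+2}-F_{i+1}$ is strictly increasing on $I$. Where it is negative, $F_{i+2}<h$, so $m=\mathbf e_{i+1}$ almost everywhere; where it is positive, $F_{i+1}<h$, so $m=\mathbf e_{i+2}$ almost everywhere. After a change on a null set, $m$ has at most two pieces on $I$. Covering $[0,T]$ by $\lceil T/\tau\rceil$ such intervals gives at most $2(T/\tau+1)$ pieces.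
\end{proof}

\begin{remark}
This is why we use three sites. For the analogous system on two sites, $(Y_1^2+Y_2^2)'=2(m_1+m_2)Y_1Y_2\le Y_1^2+Y_2^2$, so the growth rate is at most $\frac12$, and the constant control $(\frac12,\frac12)$ attains it. The gap between $c$ and the reciprocal of the number of sites, which defined $\tau$, disappears.
\end{remark}

\section{The matrices, an invariant norm, and the function $\Xi_\omega$}\label{sec:matrices}

Fix $k\ge4$. With $S_\omega$ and $K_j$ as in \eqref{eq:SK} and $c$ as in Section~\ref{sec:positive}, put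
\begin{equation}\label{eq:C}
C_0=S_\omega,\qquad C_j=K_j-cI\ \ (j=1,2,3),\qquad C_i=-cI\ \ (4\le i<k).
\end{equation}
Only $C_0$ depends on $\omega$. The matrices with $i\ge4$ only fill up the family when $k>4$. The $b_i$ are real-linear functionals on $\mathbb C^3$, the matrices $A_i$ of \eqref{eq:triangular} act on $v=(x,y)\in\mathbb R\times\mathbb C^3$, and for a control $w$ the system reads $x'=b_wy$, $y'=C_wy$.

\begin{lemma}\label{lem:irred}
For every $\omega>0$ the family $C_0,\dots,C_{k-1}$ is irreducible over $\mathbb R$.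
\end{lemma}

\begin{proof}
Let $V\ne0$ be a real subspace invariant under all $C_i$; it is invariant under $K_1,K_2,K_3$, $S_\omega$ and $e^{\theta S_\omega}$. Take $y\in V$ with some $y_j\ne0$. Replacing $y$ by $e^{\theta S_\omega}y$ we may assume $\operatorname{Re}y_j\ne0$, and then $K_jy\in V$ gives $\mathbf e_{j+1}\in V$. From $K_l\mathbf e_l=\pm\mathbf e_{l+1}$ we get $\mathbf e_1,\mathbf e_2,\mathbf e_3\in V$, and from $S_\omega\mathbf e_l=\mathrm i\omega_l\mathbf e_l$ we get $\mathrm i\mathbf e_l\in V$. So $V=\mathbb C^3$.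
\end{proof}

Define $N(y)=\nu(|y_1|,|y_2|,|y_3|)$. Because $\nu$ is monotone, subadditive and positively homogeneous, $N$ is a norm on $\mathbb C^3$. It does not depend on $\omega$, it depends only on the moduli of the coordinates, and with $|y|_1=\sum_j|y_j|$,
\begin{equation}\label{eq:norms}
\|y\|\le|y|_1\le N(y)\le\Gamma|y|_1\le\sqrt3\,\Gamma\|y\| .
\end{equation}

\subsection*{Removing the rotation}
Time spent on $A_0$ changes only phases, so we pass to a rotating frame and delete that time. Let $w$ be a pure control and $y'=C_wy$. Let $\sigma(s)$ be the time in $[0,s]$ during which $A_0$ is used, and $W(s)=s-\sigma(s)$. The function $u=e^{-\sigma S_\omega}y$ is constant while $A_0$ is used. While $A_j$ with $j\in\{1,2,3\}$ is used, $\sigma$ is constant and $u'=-cu+e^{-\sigma S_\omega}K_je^{\sigma S_\omega}u$, where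
\[
e^{-\theta S_\omega}K_je^{\theta S_\omega}u=\varepsilon_je^{-\mathrm i\omega_{j+1}\theta}\operatorname{Re}(e^{\mathrm i\omega_j\theta}u_j)\,\mathbf e_{j+1};
\]
while $A_i$ with $i\ge4$ is used, $u'=-cu$. Since $W$ is constant exactly where $A_0$ is used and has slope $1$ elsewhere, there is a continuous function $\hat u$ with
\begin{equation}\label{eq:hat}
y(s)=e^{\sigma(s)S_\omega}\,\hat u(W(s)),\qquad N(y(s))=N\bigl(\hat u(W(s))\bigr).
\end{equation}
In the clock $W$, the controller chooses at each moment a site $j$ and a phase $\theta$, and changes of phase cost no time. A limit of such choices is a random choice of site and phase, which leads to the following closed class of equations.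

Let $\Theta=\mathbb R$; if $\omega=p/q$ in lowest terms we may also take the circle $\Theta=\mathbb R/2\pi q\mathbb Z$, because $e^{2\pi qS_\omega}=I$. Let $\Omega=\{1,2,3\}\times\Theta$. Let $(\mu_t)$ be a family of Borel measures on $\Omega$ of total mass at most $1$, measurable in the sense that $t\mapsto\mu_t(D)$ is measurable for each Borel set $D$, and let $\mu^j_t$ be the restriction of $\mu_t$ to $\{j\}\times\Theta$, viewed as a measure on $\Theta$. The \emph{relaxed system} with family $(\mu_t)$ is
\begin{equation}\label{eq:relaxed}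
u_{j+1}'=-cu_{j+1}+\varepsilon_j\int_\Theta e^{-\mathrm i\omega_{j+1}\theta}\operatorname{Re}(e^{\mathrm i\omega_j\theta}u_j)\,\mu^j_t(d\theta),\qquad j=1,2,3 .
\end{equation}
It is a real-linear equation with bounded measurable coefficients, and a time shift of a relaxed system is a relaxed system. The function $\hat u$ in \eqref{eq:hat} solves \eqref{eq:relaxed} with $\mu_t=\delta_{(j,\sigma)}$ on pieces that use $A_j$, $j\in\{1,2,3\}$, and $\mu_t=0$ on pieces that use $A_i$, $i\ge4$. The \emph{masses} $m_j(t)=\mu^j_t(\Theta)$ form a control $m$ for the positive system.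

\begin{lemma}\label{lem:compare}
Let $u$ solve \eqref{eq:relaxed} with masses $m$, and let $Y=(|u_1|,|u_2|,|u_3|)$. Then $Y(t)\le e^{-c(t-s)}\Psi_m(t,s)Y(s)$ and $N(u(t))\le N(u(s))$ for $t\ge s$. Moreover, for every $\omega>0$ and every control $w$, solutions of $y'=C_wy$ satisfy $N(y(t))\le N(y(s))$ for $t\ge s$.
\end{lemma}

\begin{proof}
The functions $Y_j$ are locally Lipschitz. At almost every time, $Y_{j+1}'\le m_jY_j-cY_{j+1}$. Indeed, where $u_{j+1}\ne0$ we have $Y_{j+1}'=\operatorname{Re}(\overline{u_{j+1}}\,u_{j+1}')/|u_{j+1}|$, and the integral in \eqref{eq:relaxed} has modulus at most $m_jY_j$; where $u_{j+1}=0$ and $Y_{j+1}$ is differentiable, $Y_{j+1}$ has a minimum, so $Y_{j+1}'=0\le m_jY_j$. Thus $R=e^{ct}Y$ satisfies $R'=E_mR-D$ with $D\ge0$ locally bounded, and by Duhamel's formula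
\[
R(t)=\Psi_m(t,s)R(s)-\int_s^t\Psi_m(t,r)D(r)\,dr\le\Psi_m(t,s)R(s).
\]
This is the first inequality; monotonicity of $\nu$ and \eqref{eq:nu} give $\nu(Y(t))\le\nu(Y(s))$, which is the second. For pure $w$ the last claim follows from \eqref{eq:hat}, and for general $w$ from Lemma~\ref{lem:pure} applied on $[s,t]$.
\end{proof}

\subsection*{The growth of $x$, uniformly in $b$}
The solution $y$ depends on $\omega$, $w$ and $y(0)$ but not on $b$, so the increment of $x$ is a linear function of $b$. Treating all $b$ at once is what will produce the functional $\ell$. Give $(\mathbb R^{1\times6})^k$ the Euclidean norm $|b|$, and give functionals $g$ on it the dual norm $|g|=\sup_{|b|\le1}|g(b)|$. Let $\mathcal G_\omega(t)$ be the set of all functionals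
\[
g(b)=\int_0^tb_{w(s)}\,y(s)\,ds,
\]
where $w$ is a control and $y'=C_wy$, $N(y(0))\le1$, and put
\[
\Xi_\omega(t)=\sup_{g\in\mathcal G_\omega(t)}|g|,\qquad\Xi^*_\omega(t)=\sup_{s\le t}\Xi_\omega(s).
\]
By a time shift and homogeneity, every solution of $y'=C_wy$ satisfies
\begin{equation}\label{eq:incr}
\Bigl|\int_s^tb_wy\,dr\Bigr|\le|b|\,\Xi_\omega(t-s)\,N(y(s))\qquad(t\ge s).
\end{equation}

\begin{lemma}\label{lem:xi}
Let $\omega,\omega'>0$ and $s,t\ge0$.
\begin{enumerate}
\item[(a)] $\Xi_\omega(t)\le t$ and $\Xi_\omega(t+s)\le\Xi_\omega(t)+\Xi_\omega(s)$. Hence $\lim_{t\to\infty}\Xi_\omega(t)/t=\inf_{t>0}\Xi_\omega(t)/t$.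
\item[(b)] For the system with off-diagonal blocks $b$ and every $g\in\mathcal G_\omega(t)$,
\[
|g(b)|\le M(t)\le(1+\sqrt3\,\Gamma)\bigl(1+|b|\,\Xi_\omega(t)\bigr).
\]
\item[(c)] $|\Xi_\omega(t)-\Xi_{\omega'}(t)|\le\frac12t^2|\omega-\omega'|$, and the same holds for $\Xi^*$.
\item[(d)] $\Xi_\omega(1)\ge(1-e^{-c})/(c\Gamma)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Throughout, $|b_wy|\le\max_i\|b_i\|\,\|y\|\le|b|N(y)$ by \eqref{eq:norms}.

(a) If $N(y(0))\le1$, then $N(y(\cdot))\le1$ by Lemma~\ref{lem:compare}, which gives the first bound. For the second, split $\int_0^{t+s}$ at $t$ and use \eqref{eq:incr} on both parts. Then apply Lemma~\ref{lem:fekete}.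

(b) If $x(0)=0$ and $N(y(0))\le1$, then $\|v(0)\|\le1$ and $|g(b)|=|x(t)|\le M(t)$. If $\|v(0)\|=1$, then $|x(0)|\le1$ and $N(y(0))\le\sqrt3\,\Gamma$, so $|x(t)|\le1+\sqrt3\,\Gamma|b|\,\Xi_\omega(t)$ by \eqref{eq:incr} and $\|y(t)\|\le N(y(0))\le\sqrt3\,\Gamma$.

(c) Let $\Phi,\Phi'$ be the propagators of the $y$-system for $\omega,\omega'$ under the same control. By Lemma~\ref{lem:compare} they have operator norm at most $1$ with respect to $N$. The map $S_{\omega'}-S_\omega$ multiplies $y_3$ by $\mathrm i(\omega'-\omega)$ and the other coordinates by $0$, so its operator norm is at most $|\omega-\omega'|$ by monotonicity of $\nu$. By \eqref{eq:duhamel},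
\[
\Phi'(s,0)-\Phi(s,0)=\int_0^s\Phi(s,r)\,w_0(r)(S_{\omega'}-S_\omega)\,\Phi'(r,0)\,dr
\]
has norm at most $s|\omega-\omega'|$. Hence the functionals $g\in\mathcal G_\omega(t)$, $g'\in\mathcal G_{\omega'}(t)$ given by the same $w$ and $y(0)$ satisfy $|g-g'|\le\int_0^ts|\omega-\omega'|\,ds$. Taking suprema gives the claim for $\Xi$, and then for $\Xi^*$.

(d) Use $A_1$ throughout, with $y(0)=\mathbf e_2/N(\mathbf e_2)$, $b_1y=\operatorname{Re}y_2$ and $b_i=0$ for $i\ne1$, so $|b|=1$. As $K_1\mathbf e_2=0$, we have $y(s)=e^{-cs}y(0)$ and $g(b)=(1-e^{-c})/(cN(\mathbf e_2))$ with $N(\mathbf e_2)\le\Gamma$.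
\end{proof}

\section{Both $p$ and $q$ odd: bounded growth}\label{sec:odd}

\begin{proposition}\label{prop:odd}
If $\omega=p/q$ with $p,q$ odd and coprime, then $\sup_{t\ge0}\Xi_\omega(t)<\infty$.
\end{proposition}

We know that $N$ does not increase along the relaxed system and must show that it decreases by a fixed factor in a fixed time. By compactness it is enough to exclude a solution with no loss at all. Such a solution must use all three transfers, each transfer must be perfectly in phase, and the three phase conditions together contradict Lemma~\ref{lem:parity}. Choose $T_0>0$ with $\Gamma e^{1-cT_0}(1+T_0)^2<1$, which is possible as $c>0$, and put $\delta_0=(1+T_0)^{-2}<1$.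

\begin{lemma}\label{lem:window}
Let $u$ solve \eqref{eq:relaxed} on $[s,s+T_0]$ with masses $m$. If $N(u(s+T_0))=N(u(s))\ne0$, then $\int_s^{s+T_0}m_j\,dt\ge\delta_0$ for $j=1,2,3$.
\end{lemma}

\begin{proof}
If one transfer is missing, the cycle is broken and the positive system grows only polynomially, which the damping defeats. Suppose $\int_s^{s+T_0}m_j<\delta_0$, and let $\Psi^0$ be the propagator of $m_{j+1}E_{j+1}+m_{j+2}E_{j+2}$. The only nonzero product of two factors from $\{E_{j+1},E_{j+2}\}$ is $E_{j+2}E_{j+1}=\mathbf e_j\mathbf e_{j+1}^T$, and it is annihilated by $E_{j+1}$ and $E_{j+2}$ from the left, so all products of three factors vanish. The series of iterated integrals for $\Psi^0$ therefore stops at order two, and in the $\ell^1$ operator norm $\|\cdot\|_1$ we have $\|\Psi^0(t,r)\|_1\le1+T_0+T_0^2/2\le1/\delta_0$ for $s\le r\le t\le s+T_0$. By \eqref{eq:duhamel}, $\varphi(t)=\|\Psi_m(t,s)\|_1$ satisfies $\varphi(t)\le\delta_0^{-1}+\int_s^t\delta_0^{-1}m_j\varphi\,dr$, and Gronwall's inequality gives $\varphi(s+T_0)\le e/\delta_0=e(1+T_0)^2$.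 With $Y$ as in Lemma~\ref{lem:compare},
\[
N(u(s+T_0))\le\Gamma|Y(s+T_0)|_1\le\Gamma e^{-cT_0}e(1+T_0)^2|Y(s)|_1<|Y(s)|_1\le N(u(s)),
\]
a contradiction.
\end{proof}

From now on in this section $\omega=p/q$ in lowest terms and $\Theta=\mathbb R/2\pi q\mathbb Z$, so that $\Omega$ is a compact metric space. Let $T=5T_0$ and let $\eta$ be the supremum of $N(u(T))$ over all families $(\mu_t)$ and all solutions $u$ of \eqref{eq:relaxed} on $[0,T]$ with $N(u(0))=1$. By Lemma~\ref{lem:compare}, $\eta\le1$.

\begin{lemma}\label{lem:attained}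
The supremum $\eta$ is attained.
\end{lemma}

\begin{proof}
We use two standard facts about a compact metric space $\Omega$. A sequence of Borel measures on $[0,T]\times\Omega$ of bounded mass has a subsequence that converges weakly, that is, against all continuous functions. And every finite Borel measure $\mu$ on $[0,T]\times\Omega$ with marginal $\mu_0$ on $[0,T]$ has a disintegration $\mu=\mu_0(dt)\,\pi_t$ with a measurable family of probability measures $\pi_t$ on $\Omega$.

Let $u^n$ with families $(\mu^n_t)$ be a maximizing sequence. The measures $dt\,\mu^n_t$ have mass at most $T$, so along a subsequence they converge weakly to a measure $\mu$, and $u^n(0)$ converges. For continuous $\psi\ge0$ on $[0,T]$, $\int\psi\,d\mu=\lim_n\int_0^T\psi(t)\mu^n_t(\Omega)\,dt\le\int_0^T\psi\,dt$. So the marginal of $\mu$ is $f(t)\,dt$ with $0\le f\le1$, and $\mu=dt\,\mu_t$ with $\mu_t=f(t)\pi_t$ of mass at most $1$. For $\varphi\in C(\Omega)$ the functions $t\mapsto\int\varphi\,d\mu^n_t$ are bounded by $\max|\varphi|$, and testing the weak convergence with $\psi(t)\varphi(j,\theta)$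 shows that they converge weak-* to $t\mapsto\int\varphi\,d\mu_t$. The coefficients of \eqref{eq:relaxed}, written as a real system, are constants plus such functions, with $\varphi$ supported on $\{j\}\times\Theta$ and equal there to a product of a sine or cosine of $\omega_{j+1}\theta$ and a sine or cosine of $\omega_j\theta$. By Lemma~\ref{lem:cont}, $u^n$ converges uniformly to a solution $u$ for the family $(\mu_t)$, with $N(u(0))=1$ and $N(u(T))=\eta$.
\end{proof}

Rationality of $\omega$ entered through the compactness of $\Theta$. For irrational $\omega$ the numbers $e^{2\pi\mathrm i\omega n}$, $n\ge1$, come arbitrarily close to $-1$, so in Example~\ref{ex:cycle} the rotation times $\theta=2\pi n$ bring $|y_1|$ arbitrarily close to $16$ without reaching it.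

\begin{lemma}\label{lem:eta}
If $p$ and $q$ are odd, then $\eta<1$.
\end{lemma}

\begin{proof}
Suppose $\eta=1$, and let $u$ be a solution with $N(u(0))=N(u(T))=1$, family $(\mu_t)$, masses $m$ and moduli $Y$. By Lemma~\ref{lem:compare}, $\nu(Y)=N(u)\equiv1$ on $[0,T]$.

\emph{Mixing.} By \eqref{eq:psilower} and Lemma~\ref{lem:window}, $\Psi_m(s+T_0,s)\ge I+\delta_0P$ whenever $[s,s+T_0]\subset[0,T]$. Since $(I+\delta_0P)^2=I+2\delta_0P+\delta_0^2P^2\ge\delta_0^2(I+P+P^2)$ and $\Psi_m\ge I$,
\begin{equation}\label{eq:mix}
\text{all entries of }\Psi_m(t,s)\text{ are at least }\delta_0^2\text{ when }0\le s\le s+2T_0\le t\le T .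
\end{equation}

\emph{Equality in the comparison.} Let $\bar Y(t)=e^{-ct}\Psi_m(t,0)Y(0)$ and $Z=\bar Y-Y$. By Lemma~\ref{lem:compare}, $Z\ge0$, and subtracting $Y(t)\le e^{-c(t-s)}\Psi_m(t,s)Y(s)$ from $\bar Y(t)=e^{-c(t-s)}\Psi_m(t,s)\bar Y(s)$ gives $Z(t)\ge e^{-c(t-s)}\Psi_m(t,s)Z(s)$ for $t\ge s$. A deficit in one coordinate need not lower $\nu$ at once, but it spreads to all coordinates. Suppose $Z(s)\ne0$ for some $s\le3T_0$, and let $t=s+2T_0\le T$. By \eqref{eq:mix}, $Z(t)\ge\delta_1\mathbf 1$ with $\delta_1=e^{-2cT_0}\delta_0^2|Z(s)|_1>0$. Since $Y_j(t)\le|Y(t)|_1\le\nu(Y(t))=1$, this gives $\bar Y(t)\ge(1+\delta_1)Y(t)$ and $\nu(\bar Y(t))\ge1+\delta_1$. But $\nu(\bar Y(t))\le\nu(Y(0))=1$ by \eqref{eq:nu}. Hence $Y=\bar Y$ on $[0,3T_0]$.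

\emph{Every transfer is in phase.} On $I=[2T_0,3T_0]$ all $Y_j=\bar Y_j$ are positive by \eqref{eq:mix}, and $Y_{j+1}'=m_jY_j-cY_{j+1}$ almost everywhere. Let $d_j=u_j/Y_j$, so $|d_j|=1$. From \eqref{eq:relaxed} and $Y_{j+1}'=\operatorname{Re}(\overline{d_{j+1}}\,u_{j+1}')$,
\[
Y_{j+1}'=-cY_{j+1}+Y_j\int_\Theta\varepsilon_j\operatorname{Re}\bigl(e^{\mathrm i\omega_{j+1}\theta}d_{j+1}\bigr)\operatorname{Re}\bigl(e^{\mathrm i\omega_j\theta}d_j\bigr)\,\mu^j_t(d\theta).
\]
The integrand is at most $1$ and its integral equals the total mass $m_j$ of $\mu^j_t$. So for almost every $t\in I$ and $\mu^j_t$-almost every $\theta$ the integrand is $1$; both real parts then have absolute value $1$, and for some $a=\pm1$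
\begin{equation}\label{eq:phase}
e^{\mathrm i\omega_j\theta}d_j=a,\qquad e^{\mathrm i\omega_{j+1}\theta}d_{j+1}=\varepsilon_ja .
\end{equation}

\emph{The directions are constant.} When \eqref{eq:phase} holds, $\operatorname{Re}(e^{\mathrm i\omega_j\theta}u_j)=aY_j$ and $e^{-\mathrm i\omega_{j+1}\theta}=\varepsilon_ja\,d_{j+1}$, so $\varepsilon_j$ times the integrand in \eqref{eq:relaxed} equals $Y_jd_{j+1}$. Hence $u_{j+1}'=(m_jY_j-cY_{j+1})d_{j+1}=Y_{j+1}'d_{j+1}$ almost everywhere on $I$. The Lipschitz functions $d_j=u_j/Y_j$ thus have derivative $(u_j'-Y_j'd_j)/Y_j=0$ almost everywhere and are constant on $I$.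

\emph{Parity.} By Lemma~\ref{lem:window}, $\int_Im_j\ge\delta_0>0$ for each $j$, so \eqref{eq:phase} holds for some $\theta_j\in\mathbb R$ and $a_j=\pm1$, with the same $d_1,d_2,d_3$:
\[
e^{\mathrm i\theta_1}d_1=a_1=e^{\mathrm i\theta_1}d_2,\qquad e^{\mathrm i\theta_2}d_2=a_2=e^{\mathrm i\omega\theta_2}d_3,\qquad e^{\mathrm i\omega\theta_3}d_3=a_3=-e^{\mathrm i\theta_3}d_1 .
\]
The first relation gives $d_1=d_2$. Dividing the third pair by the second, $\theta=\theta_3-\theta_2$ and $a=-a_2a_3$ satisfy $e^{\mathrm i\theta}=a$ and $e^{\mathrm i\omega\theta}=-a$. By Lemma~\ref{lem:parity}, $p+q$ is odd, a contradiction.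
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:odd}]
By linearity and time shifts, $N(u(s+T))\le\eta N(u(s))$ for solutions of relaxed systems, so with Lemma~\ref{lem:compare}, $N(u(s))\le\eta^{\lfloor s/T\rfloor}N(u(0))$. This decay is in the clock $W$; the time spent on $A_0$ is not controlled by it, but there the integrand is a derivative. Let $w$ be pure, $N(y(0))\le1$, and let $I_i\subset[0,t]$ be the set where $A_i$ is used. On $I_0$ we have $y=S_\omega^{-1}y'$, and $\int_{I_0}y'=y(t)-y(0)-\sum_{i\ge1}\int_{I_i}C_iy$. Therefore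
\[
\int_0^tb_wy\,ds=b_0S_\omega^{-1}\bigl(y(t)-y(0)\bigr)+\sum_{i\ge1}\int_{I_i}\bigl(b_i-b_0S_\omega^{-1}C_i\bigr)y\,ds .
\]
We have $\|y(s)\|\le N(\hat u(W(s)))\le\eta^{\lfloor W(s)/T\rfloor}$ by \eqref{eq:norms} and \eqref{eq:hat}, and $W$ maps $[0,t]\setminus I_0$ onto $[0,W(t)]$ preserving measure, up to finitely many points. So
\[
\Bigl|\int_0^tb_wy\,ds\Bigr|\le|b|\Bigl(2\|S_\omega^{-1}\|+\bigl(1+\|S_\omega^{-1}\|\max_i\|C_i\|\bigr)\int_0^\infty\eta^{\lfloor s/T\rfloor}ds\Bigr),
\]
and the last integral is $T/(1-\eta)<\infty$ by Lemma~\ref{lem:eta}. The left side is $|x(t)-x(0)|$, so by Lemma~\ref{lem:pure} the bound holds for all controls. It does not depend on $t$.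
\end{proof}

\section{Opposite parity: linear growth}\label{sec:even}

\begin{proposition}\label{prop:even}
If $\omega=p/q$ is in lowest terms and $p+q$ is odd, then there is $r=r(\omega)>0$ with $\Xi_\omega(t)\ge rt$ for all $t>0$.
\end{proposition}

\begin{proof}
We follow the trajectory of Proposition~\ref{prop:switch}, repairing the sign as in Example~\ref{ex:cycle}. Take $\tau,T,m,Y$ from that proposition and put $\bar Y(s)=e^{-cs}Y(s)$, so that $\bar Y_{j+1}'=m_j\bar Y_j-c\bar Y_{j+1}$, $\bar Y(0)=\mathbf 1$ and $|\bar Y|_1\ge1/\Gamma$ on $[0,T]$. Let $\sigma_1=\sigma_2=0$ and $\sigma_3=\pi q$. Define a pure control by going through the pieces of $m$ in order: before a piece with $m=\mathbf e_j$, use $A_0$ for a time in $[0,2\pi q)$ that brings the total rotation time $\sigma$ to $\sigma\equiv\sigma_j\pmod{2\pi q}$; then use $A_j$ for the length of the piece. The total time $t$ satisfies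
\[
T\le t\le T+4\pi q(T/\tau+1).
\]

Let $y(0)=(1,1,1)$. We claim that $\hat u=\bar Y$ on $[0,T]$. The function $\hat u$ solves \eqref{eq:relaxed} with $\mu_s=\delta_{(j,\sigma_j)}$ on pieces with $m=\mathbf e_j$, so by uniqueness it suffices to check that the real vector $\bar Y$ solves the same equation, that is, $\varepsilon_je^{-\mathrm i\omega_{j+1}\sigma_j}\operatorname{Re}(e^{\mathrm i\omega_j\sigma_j})=1$. For $j=1,2$ this holds because $\varepsilon_j=1$ and $\sigma_j=0$. For $j=3$ the left side is $-e^{-\mathrm i\pi q}\cos(\pi p)=-(-1)^{p+q}=1$.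

Let $b_1y=\operatorname{Re}y_1$, $b_2y=\operatorname{Re}y_2$, $b_3y=(-1)^p\operatorname{Re}y_3$ and $b_i=0$ otherwise, so $|b|=\sqrt3$. By \eqref{eq:hat}, $y_j=\bar Y_j(W)$ while $A_j$ with $j\in\{1,2\}$ is used, and $y_3=(-1)^p\bar Y_3(W)$ while $A_3$ is used. So $b_wy=\bar Y_j(W)$ while $A_j$ is used, $j=1,2,3$, and $b_wy=0$ while $A_0$ is used. Since $|\bar Y|_1'=\sum_jm_j\bar Y_j-c|\bar Y|_1$,
\[
\int_0^tb_wy\,ds=\int_0^T\sum_jm_j\bar Y_j\,ds=|\bar Y(T)|_1-|\bar Y(0)|_1+c\int_0^T|\bar Y|_1\,ds\ge\frac{cT}\Gamma-3 .
\]
Dividing $y(0)$ by $N(\mathbf 1)$ gives $\Xi_\omega(t)\ge(cT/\Gamma-3)/(\sqrt3N(\mathbf 1))$. As $T$ can be arbitrarily large,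
\[
\limsup_{t\to\infty}\frac{\Xi_\omega(t)}t\ge r:=\frac{c}{\sqrt3\,\Gamma N(\mathbf 1)\,(1+4\pi q/\tau)}>0,
\]
and by Lemma~\ref{lem:xi}(a) the upper limit equals $\inf_{t>0}\Xi_\omega(t)/t$.
\end{proof}

The bound on the number of pieces was used to compare $t$ with $T$. The slope $r$ obtained is of order $1/q$, which is compatible with sublinear growth for a limit of such fractions with $q\to\infty$.

\section{Choice of the frequency}\label{sec:baire}

\begin{proposition}\label{prop:baire}
Let $\alpha,\beta$ be as in Theorem~\ref{thm:main}. There are $\omega>0$, times $t_n,t_n'\to\infty$, functionals $g_n\in\mathcal G_\omega(t_n')$ and a functional $\ell$ with $|\ell|=1$ such that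
\begin{enumerate}
\item[(i)] $\alpha(t_n)\to\infty$ and $\Xi^*_\omega(t_n)/\alpha(t_n)\to0$;
\item[(ii)] $\Xi^*_\omega(t)/t\to0$ as $t\to\infty$;
\item[(iii)] $|g_n(b)|/\beta(t_n')\to\infty$ whenever $\ell(b)\ne0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Since $\alpha$ is allowed to be large, (i) alone does not give (ii); we therefore cap $\alpha$ and put $\alpha_1(t)=\min\{\alpha(t),\sqrt t\}$, which still satisfies $\limsup_{t\to\infty}\alpha_1(t)=\infty$. For $n\ge1$ let
\begin{align*}
U_n&=\{\omega>0:\ \Xi^*_\omega(t)<\alpha_1(t)/n\ \text{ for some }t>n\},\\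
V_n&=\{\omega>0:\ \Xi_\omega(t)>n\beta(t)\ \text{ for some }t>n\}.
\end{align*}
Both sets are open, because $\Xi^*_\omega(t)$ and $\Xi_\omega(t)$ are continuous in $\omega$ for fixed $t$ by Lemma~\ref{lem:xi}(c). If $\omega=p/q$ with $p,q$ odd and coprime, then $\Xi^*_\omega$ is bounded by Proposition~\ref{prop:odd} and $\limsup\alpha_1=\infty$, so $\omega\in U_n$. If $\omega=p/q$ in lowest terms with $p+q$ odd, then $\Xi_\omega(t)\ge rt$ by Proposition~\ref{prop:even}, and $\liminf\beta(t)/t=0$ provides $t>n$ with $n\beta(t)<rt$, so $\omega\in V_n$. The fractions $(2a+1)/3^l$ reduce to the first kind and the fractions $(2a+2)/3^l$ to the second ($a,l\ge0$ integers), and both families are dense in $(0,\infty)$. So all $U_n,V_n$ are open and dense, and by the Baire category theorem there is $\omega$ in their intersection. Fix it.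

(i) Take $t_n>n$ with $\Xi^*_\omega(t_n)<\alpha_1(t_n)/n$. Then $\Xi^*_\omega(t_n)/\alpha(t_n)<1/n$. As $t_n>1$, also $\alpha(t_n)\ge\alpha_1(t_n)>n\,\Xi_\omega(1)$, which tends to infinity by Lemma~\ref{lem:xi}(d).

(ii) We have $\Xi_\omega(t_n)/t_n<1/(n\sqrt{t_n})\to0$, so $\inf_t\Xi_\omega(t)/t=0$ and $\Xi_\omega(t)/t\to0$ by Lemma~\ref{lem:xi}(a). Given $\epsilon>0$, choose $s_0$ with $\Xi_\omega(s)\le\epsilon s$ for $s\ge s_0$; since $\Xi_\omega(s)\le s$, we get $\Xi^*_\omega(t)\le s_0+\epsilon t$ for all $t$.

(iii) Take $t_n'>n$ with $\Xi_\omega(t_n')>n\beta(t_n')$ and $g_n\in\mathcal G_\omega(t_n')$ with $|g_n|>n\beta(t_n')$. The space of functionals is finite-dimensional, so along a subsequence $g_n/|g_n|\to\ell$ with $|\ell|=1$. If $\ell(b)\ne0$, then along this subsequence $|g_n(b)|/|g_n|\to|\ell(b)|>0$ and $|g_n(b)|/\beta(t_n')\ge n|g_n(b)|/|g_n|\to\infty$. Relabel the subsequence.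
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\omega$ and $\ell$ from Proposition~\ref{prop:baire} and $C_i$ from \eqref{eq:C}. The family is irreducible by Lemma~\ref{lem:irred}. For every $b$, Lemma~\ref{lem:xi}(b) gives $M(t)\le(1+\sqrt3\,\Gamma)(1+|b|\,\Xi^*_\omega(t))$, so (ii) gives $M(t)/t\to0$ and (i) gives $M(t_n)/\alpha(t_n)\to0$. If $\ell(b)\ne0$, then $M(t_n')\ge|g_n(b)|$ and (iii) give $M(t_n')/\beta(t_n')\to\infty$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
The functions $\alpha,\beta$ of the Conjecture satisfy the hypotheses of Theorem~\ref{thm:main}, so \eqref{eq:three} holds when $\ell(b)\ne0$. To treat every maximal representation we determine all common invariant subspaces $V$ of $A_0,\dots,A_3$. Let $\Lambda=\mathbb R\times\{0\}$, which is invariant. The image of $V$ under the projection $(x,y)\mapsto y$, whose kernel is $\Lambda$, is invariant under the irreducible family $(C_i)$, so it is $0$ or $\mathbb C^3$. If $\Lambda\subset V$, this gives $V=\Lambda$ or $V=\mathbb R^7$. If $\Lambda\not\subset V$,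 then $V\cap\Lambda=0$, so $V=0$ or $V$ is a graph $\{(\zeta y,y):y\in\mathbb C^3\}$ of a row vector $\zeta$. In the last case $A_i(\zeta y,y)=(b_iy,C_iy)\in V$ gives $b_i=\zeta C_i$ for all $i$. Then $(x-\zeta y)'=b_wy-\zeta C_wy=0$ along every trajectory, and $y$ is bounded by Lemma~\ref{lem:compare}, so $M$ is bounded. This is impossible, since $\limsup M/\beta=\infty$ and $\beta\to\infty$. So the invariant subspaces are $0$, $\Lambda$ and $\mathbb R^7$.

In a block upper triangular representation the basis vectors belonging to the first $l$ blocks span an invariant subspace, for each $l$. A representation with irreducible diagonal blocks cannot consist of a single block, because $\Lambda$ is invariant; hence it has two blocks, of sizes $1$ and $6$, and its first basis vector spans $\Lambda$. It is therefore $\mathcal P^{-1}A_i\mathcal P$ with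
\[
\mathcal P=\begin{pmatrix}\gamma&\chi\\0&Q\end{pmatrix},\qquad\mathcal P^{-1}A_i\mathcal P=\begin{pmatrix}0&\tilde b_i\\0&Q^{-1}C_iQ\end{pmatrix},\qquad\tilde b_i=\gamma^{-1}\bigl(b_iQ-\chi Q^{-1}C_iQ\bigr),
\]
where $\gamma\ne0$ and $Q$ is invertible. For fixed $\mathcal P$ and fixed diagonal blocks, $b\mapsto\tilde b$ is an affine bijection, so the image of $\{\ell\ne0\}$ is open and dense. Conjugation by $\mathcal P$ changes $M(t)$ by a factor between $(\|\mathcal P\|\,\|\mathcal P^{-1}\|)^{-1}$ and $\|\mathcal P\|\,\|\mathcal P^{-1}\|$, which does not affect \eqref{eq:three}. Thus \eqref{eq:three} holds for all $\tilde b$ in that image.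
\end{proof}

\begin{remark}
The proof shows that $M$ is bounded whenever $b_i=\zeta C_i$ for a fixed row vector $\zeta$, for instance when $b=0$. So some exceptional set in Theorem~\ref{thm:main}(b) is unavoidable when $\inf\beta>0$.
\end{remark}

\section{Sharpness and higher dimensions}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Necessity.} Suppose \eqref{eq:three} holds. Since $\inf\beta>0$ and $\limsup M/\beta=\infty$, the function $M$ is unbounded. Then $M(t)\ge1$ for all $t$: if $M(t_0)<1$, submultiplicativity gives $M(nt_0+s)\le M(s)$ for $0\le s<t_0$, and $M$ is bounded on $[0,t_0]$, so $M$ would be bounded. Now $\liminf M/\alpha=0$ gives $\liminf1/\alpha=0$, that is, $\limsup\alpha=\infty$. If $\liminf\beta(t)/t>0$, then $t/\beta(t)$ is bounded for large $t$ and $M/\beta=(M/t)(t/\beta)\to0$, contradicting $\limsup M/\beta=\infty$.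

\emph{Sufficiency.} For $d=7$ this is Theorem~\ref{thm:main}. Let $d>7$, and take $\omega,\ell,t_n,t_n',g_n$ from Proposition~\ref{prop:baire}. We add $d-7$ strongly damped coordinates. For each $i$ use the diagonal blocks $0$, $C_i$, and $d-7$ scalar blocks $-1$; in each position the family of diagonal blocks is irreducible. With $v=(x,y,z)\in\mathbb R\times\mathbb C^3\times\mathbb R^{d-7}$ and arbitrary off-diagonal blocks $b_i,b_i',B_i,U_i$, where the $U_i$ are strictly upper triangular, the system is
\[
x'=b_wy+b'_wz,\qquad y'=C_wy+B_wz,\qquad z'=(-I+U_w)z .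
\]
Below, $H$ denotes constants that depend on the off-diagonal blocks but not on $t$, $w$ or the unit initial vector. A product of $d-7$ strictly upper triangular matrices of size $d-7$ vanishes, so the propagator of $U_w$ is a finite sum of iterated integrals and is bounded by a polynomial in time. Hence $\|z(s)\|\le He^{-s/2}$. Let $\Phi$ be the propagator of $y'=C_wy$. By Duhamel's formula
\[
y(t)=\Phi(t,0)y(0)+\int_0^t\Phi(t,s)B_{w(s)}z(s)\,ds,
\]
so $N(y(t))\le N(y(0))+\int_0^\infty He^{-s/2}ds\le H$ by Lemma~\ref{lem:compare}. Inserting this formula into the equation for $x$ and exchanging the order of integration,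
\[
x(t)=x(0)+\int_0^tb'_wz\,ds+\int_0^tb_w\Phi(s,0)y(0)\,ds+\int_0^t\Bigl(\int_s^tb_{w(r)}\Phi(r,s)B_{w(s)}z(s)\,dr\Bigr)ds .
\]
The second term is bounded. By \eqref{eq:incr}, the third is at most $|b|\,\Xi_\omega(t)N(y(0))$, and the inner integral in the fourth is at most $|b|\,\Xi_\omega(t-s)N(B_{w(s)}z(s))\le H\,\Xi^*_\omega(t)e^{-s/2}$ in absolute value. All intermediate times $t-s$ occur here, which is why Proposition~\ref{prop:baire} controls $\Xi^*_\omega$ and not only $\Xi_\omega$. Thus $M(t)\le H(1+\Xi^*_\omega(t))$, and (i), (ii) of Proposition~\ref{prop:baire} give the first two properties in \eqref{eq:three} for all off-diagonal blocks. If $z(0)=0$, then $z\equiv0$ and $(x,y)$ solves the seven-dimensional system; taking also $x(0)=0$ gives $M(t_n')\ge|g_n(b)|$. By (iii), $\limsup M/\beta=\infty$ whenever $\ell(b)\ne0$, which is an open dense condition on $(b_i,b_i',B_i,U_i)_{0\le i<k}$.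
\end{proof}

\begin{remark}
The hypothesis $\inf\beta>0$ is used only for necessity, and there it cannot be dropped. For $\alpha\equiv1$, $\beta(t)=e^{-t}$ and the single $1\times1$ matrix $-\frac12$ we have $M(t)=e^{-t/2}$, so \eqref{eq:three} holds although $\alpha$ is bounded.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Morris}
Ian D. Morris, \emph{Marginally unstable discrete-time linear switched systems with highly irregular trajectory growth}, arXiv:2111.10225 (2021).

\end{thebibliography}
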